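
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Dimension-free bounds for the spherical maximal function on H-type groups}


\begin{abstract}
For every $1<p<2$ we prove that the spherical maximal function on the H-type groups $\mathbb H(2n,m)$ is bounded on $L^p$ with a constant depending only on $p$, provided $n+m\ge l(p)$. The idea is to dominate averages over the horizontal sphere $S^{2n-1}$ by averages over $(d-1)$-spheres in isotropic $d$-planes, with $d$ fixed. On such planes the group twist disappears and Stein's Euclidean theorem applies. The main step is the construction of an $O(d)$-invariant random isotropic frame whose first vector is nearly uniform on the sphere. We also determine the smallest admissible integer $l(p)$, using a theorem of M\"uller and Seeger for finitely many groups, and the limit of the operator norms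 as $n\to\infty$.
\end{abstract}

\section{The question and the results}

Let $n,m\ge1$, and let $U^{(1)},\dots,U^{(m)}$ be real $2n\times2n$ matrices that are skew-symmetric and orthogonal and satisfy $U^{(i)}U^{(j)}+U^{(j)}U^{(i)}=0$ for $i\ne j$. The corresponding \emph{H-type group} $\mathbb H=\mathbb H(2n,m)$ is $\mathbb R^{2n}\times\mathbb R^m$ with the law
\[
(x,\varrho)\cdot(x',\varrho')=\Big(x+x',\ \varrho+\varrho'+\tfrac12\langle Ux,x'\rangle\Big),\qquad
\langle Ux,x'\rangle=\big(\langle U^{(1)}x,x'\rangle,\dots,\langle U^{(m)}x,x'\rangle\big).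
\]
For $m=1$ it is the Heisenberg group. Lebesgue measure is a Haar measure, and $\delta_r(x,\varrho)=(rx,r^2\varrho)$, $r>0$, are automorphic dilations. Let $\bar\sigma_k$ be the normalized surface measure on the unit sphere $S^{k-1}\subset\mathbb R^k$. The \emph{spherical maximal function} of a continuous function $\psi$ on $\mathbb H$ is
\[
S_{\mathbb H}\psi(x,\varrho)=\sup_{r>0}\int_{S^{2n-1}}|\psi|\big((x,\varrho)\cdot\delta_r(\theta,0)\big)\,d\bar\sigma_{2n}(\theta).
\]
Thus $S_{\mathbb H}$ averages over a $(2n-1)$-dimensional sphere, of codimension $m+1$ in the group, which left translation tilts in a way depending on $x$. Li \cite{Li} posed the question whether, for fixed $1<p<2$, the $L^p$ norms of these operators are bounded uniformly over all H-type groups with $n+m$ sufficiently large. The answer is yes.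

\begin{theorem}\label{thm:main}
For every $1<p<2$ there are constants $C(p)>0$ and $l(p)$, depending only on $p$, such that
\[
\|S_{\mathbb H}\|_{L^p(\mathbb H)\to L^p(\mathbb H)}\le C(p)
\]
for every H-type group $\mathbb H=\mathbb H(2n,m)$ with $n+m\ge l(p)$.
\end{theorem}

Norms of maximal operators are best constants over continuous $L^p$ functions. One may equally use $C_c$ functions: $|\psi|$ is the limit of an increasing sequence $|\psi|\chi_k\in C_c$, $S|\psi|=\sup_kS(|\psi|\chi_k)$, and monotone convergence applies.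

\paragraph{What to expect.} Let
\[
S_{\mathbb R^d}\varphi(s)=\sup_{r>0}\int_{S^{d-1}}|\varphi|(s+r\theta)\,d\bar\sigma_d(\theta)
\]
be the Euclidean spherical maximal operator, and let $A_{d,p}\in[1,\infty]$ be its norm on $L^p(\mathbb R^d)$. It is at least $1$, because letting $r\to0$ gives $S_{\mathbb R^d}\varphi\ge|\varphi|$. With $p'=p/(p-1)$, our only external input for Theorem~\ref{thm:main} is the following.

\medskip\noindent\textbf{Stein's theorem} \cite{Stein}. \emph{If $d\ge3$ and $p>d/(d-1)$, that is, $d>p'$, then $A_{d,p}<\infty$.}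

\medskip
If $\psi(x,\varrho)=\varphi(x)$ does not depend on $\varrho$, then $S_{\mathbb H}\psi(x,\varrho)=S_{\mathbb R^{2n}}\varphi(x)$. Such a $\psi$ is not in $L^p$ unless it vanishes, but cutting off at height $|\varrho|\sim R$ and letting $R\to\infty$ gives $\|S_{\mathbb H}\|_{p\to p}\ge A_{2n,p}$ (Section~\ref{sec:asymp}). So the best one can hope for is Euclidean behavior. The Euclidean norms $A_{d,p}$ do not increase with $d$, by a short rotation argument (Lemma~\ref{lem:mono}), and this suggests a positive answer. A condition such as $n+m\ge l(p)$ cannot be dropped, because $\|S_{\mathbb H}\|_{p\to p}=\infty$ when $2n\le p'$ (Theorem~\ref{thm:range}). The condition does force $n$ to be large, since $m\le2n-1$ (Lemma~\ref{lem:orth}).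

The obstacle is the twist $\frac12\langle Ux,x'\rangle$. The rotation argument writes the uniform measure on the big sphere as an average of uniform measures on its intersections with $d$-planes, and on a general $d$-plane the twist does not vanish. It vanishes on \emph{isotropic} planes, and there the Euclidean theorem can be used. The work is then to dominate the uniform measure on $S^{2n-1}$ by an average over unit spheres of isotropic $d$-planes only. The outcome is the following comparison, in which $d$ is a free parameter.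

\begin{theorem}\label{thm:comparison}
Let $1<p<\infty$, $d\ge2$, $2n>(d-1)(m+1)$, and suppose
\[
\kappa:=\frac{d(d-1)\,m(m-1)}{2n-(d-1)(m+1)}\le\frac1{16}.
\]
Then
\[
\|S_{\mathbb H(2n,m)}\|_{p\to p}\le K A_{d,p},\qquad K=\frac{e^{d\sqrt\kappa/2}}{1-\sqrt\kappa}\le\tfrac43e^{d/8}.
\]
\end{theorem}

For $m=1$ we have $\kappa=0$ and $K=1$. In general $m$ is at most of order $\log n$ (Lemma~\ref{lem:log}), so for fixed $d$ the hypothesis holds for all large $n$. This gives Theorem~\ref{thm:main}.

The proof of Theorem~\ref{thm:comparison} is organized as follows. Section~\ref{sec:isotropic} reduces it to finding a random isotropic frame that is $O(d)$-invariant and whose first vector is nearly uniform. Section~\ref{sec:heis} treats the Heisenberg group, where symmetry provides such a frame. In Section~\ref{sec:P} we choose the vectors of the frame one after another; this makes the first vector uniform but need not be invariant. Section~\ref{sec:weight} finds an explicit weight that makes the law invariant, and Section~\ref{sec:trunc} shows that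 the weight is close to $1$ on most of the space and removes the rest.

We add two complements. Let $\rho$ be the Hurwitz--Radon function: $\rho(2^{4a+b}u)=8a+2^b$ for $a\ge0$, $0\le b\le3$ and $u$ odd.

\begin{theorem}[exact range]\label{thm:range}
Let $1<p<2$. Then
\[
\sup\big\{\|S_{\mathbb H}\|_{p\to p}:\ \mathbb H=\mathbb H(2n,m),\ 2n>p'\big\}<\infty ,
\]
while $\|S_{\mathbb H}\|_{p\to p}=\infty$ whenever $2n\le p'$. Hence the smallest admissible integer $l(p)$ in Theorem~\ref{thm:main} is
\[
l_*(p)=\max_{1\le n\le p'/2}\big(n+\rho(2n)\big).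
\]
\end{theorem}

For instance, if $\frac43<p<2$ then only $n=1$ enters and $l_*(p)=1+\rho(2)=3$; the only excluded group is $\mathbb H(2,1)$. In Theorem~\ref{thm:range} the finiteness of the norms of finitely many small groups is quoted from M\"uller and Seeger \cite{MS}.

\begin{theorem}[sharp asymptotic constant]\label{thm:asymp}
Let $1<p<\infty$. The sequence $(A_{d,p})_{d\ge2}$ is nonincreasing, and $A_p:=\lim_{d\to\infty}A_{d,p}$ is finite. For all H-type groups
\[
\|S_{\mathbb H(2n,m)}\|_{p\to p}\ge A_{2n,p}\ge A_p ,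
\]
and $\|S_{\mathbb H(2n,m)}\|_{p\to p}\to A_p$ as $n\to\infty$, uniformly over all H-type groups $\mathbb H(2n,m)$. For the Heisenberg groups, $A_{2n,p}\le\|S_{\mathbb H(2n,1)}\|_{p\to p}\le A_{n,p}$ for $n\ge2$.
\end{theorem}

Throughout, $N=2n$, $M=m+1$ and $U^{(0)}=I$.

\section{Spheres in isotropic planes}\label{sec:isotropic}

We start with the Euclidean argument that serves as the model.

\begin{lemma}\label{lem:mono}
$A_{d+1,p}\le A_{d,p}$ for $d\ge2$ and $1<p<\infty$.
\end{lemma}

\begin{proof}
For $h\in O(d+1)$ let $S^h\varphi(x)=\sup_{r>0}\int|\varphi|(x+rh(\theta,0))\,d\bar\sigma_d(\theta)$. This operator acts separately on each translate of the $d$-plane $h(\mathbb R^d\times\{0\})$, so its norm on $L^p(\mathbb R^{d+1})$ is at most $A_{d,p}$ by Fubini. For continuous $\varphi$, $S^h\varphi(x)$ is lower semicontinuous in $(h,x)$, hence Borel. If $h$ is Haar distributed, then $h(\theta,0)$ is uniform on $S^d$ for each $\theta$. Hence $S_{\mathbb R^{d+1}}\varphi\le\int S^h\varphi\,dh$, and Minkowski's inequality finishes the proof.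
\end{proof}

On $\mathbb H$ the first half of this argument works if the $d$-plane is isotropic for all the forms $\langle U^{(l)}\cdot,\cdot\rangle$, $1\le l\le m$. Fix $d\ge2$. Let $X$ be the compact set of frames $e=(e_1,\dots,e_d)\in(\mathbb R^N)^d$ with
\[
\langle U^{(l)}e_i,e_j\rangle=\delta_{ij}\delta_{l0}\qquad(1\le i,j\le d,\ 0\le l\le m),
\]
and write $Et=\sum_it_ie_i$ for $t\in\mathbb R^d$. Thus $e$ is orthonormal and its span is isotropic. Put
\[
S_e\psi(x,\varrho)=\sup_{r>0}\int_{S^{d-1}}|\psi|\big((x,\varrho)\cdot(rE\theta,0)\big)\,d\bar\sigma_d(\theta).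
\]

\begin{lemma}\label{lem:iso}
$\|S_e\psi\|_{L^p(\mathbb H)}\le A_{d,p}\|\psi\|_{L^p(\mathbb H)}$ for $e\in X$ and $\psi$ continuous.
\end{lemma}

\begin{proof}
Write $x=y+Es$ with $y\perp\operatorname{span}(e_i)$ and $s\in\mathbb R^d$, and shear the center by $\varrho=\tau+\frac12\langle Uy,Es\rangle$. Then $dx\,d\varrho=dy\,ds\,d\tau$. Since $\langle UEs,Et\rangle=0$ by isotropy,
\[
\big(y+Es,\ \tau+\tfrac12\langle Uy,Es\rangle\big)\cdot(Et,0)=\big(y+E(s+t),\ \tau+\tfrac12\langle Uy,E(s+t)\rangle\big).
\]
So right translation by $(Et,0)$ is $s\mapsto s+t$ in the coordinates $(y,s,\tau)$. With $\varphi_{y,\tau}(s)=\psi(y+Es,\tau+\frac12\langle Uy,Es\rangle)$, the value of $S_e\psi$ at $(y,s,\tau)$ is $S_{\mathbb R^d}\varphi_{y,\tau}(s)$. Apply the Euclidean inequality for almost every $(y,\tau)$ and integrate.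
\end{proof}

\begin{lemma}\label{lem:transfer}
Suppose $\mu$ is a Borel probability measure on $X$ and $K<\infty$ is such that
\begin{equation}\label{eq:dom}
\int g\,d\bar\sigma_N\le K\int_X\int_{S^{d-1}}g(E\theta)\,d\bar\sigma_d(\theta)\,d\mu(e)
\end{equation}
for all continuous $g\ge0$ on $S^{N-1}$. Then $\|S_{\mathbb H}\|_{p\to p}\le KA_{d,p}$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:dom} to $g(\theta)=|\psi|((x,\varrho)\cdot(r\theta,0))$, bound the inner integral by $S_e\psi(x,\varrho)$ and take the supremum over $r$. This gives $S_{\mathbb H}\psi\le K\int_XS_e\psi\,d\mu(e)$. Here $S_e\psi(x,\varrho)$ is a supremum of functions continuous in $(e,x,\varrho)$, hence lower semicontinuous and Borel. Minkowski's inequality and Lemma~\ref{lem:iso} give the claim.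
\end{proof}

We have to find $\mu$. Suppose $\mu$ is invariant under the rotations
\[
(he)_i=\sum_jh_{ij}e_j,\qquad h\in O(d),
\]
which map $X$ to itself. Then \eqref{eq:dom} simplifies. For $\theta\in S^{d-1}$ choose $h\in O(d)$ with first row $\theta$. Then $(he)_1=E\theta$, so $\int g(E\theta)\,d\mu=\int g(e_1)\,d\mu$, and the double integral in \eqref{eq:dom} equals $\int g(e_1)\,d\mu$. It therefore suffices to find a probability measure $\mu$ on $X$ such that
\begin{equation}\label{eq:twoprops}
\mu\ \text{ is $O(d)$-invariant}\qquad\text{and}\qquad \int g\,d\bar\sigma_N\le K\int_Xg(e_1)\,d\mu(e)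
\end{equation}
for all continuous $g\ge0$ on $S^{N-1}$.

\section{The model case: the Heisenberg group}\label{sec:heis}

For $m=1$ there is enough symmetry to get \eqref{eq:dom} with $K=1$ at once.

\begin{proposition}\label{prop:heis}
$\|S_{\mathbb H(2n,1)}\|_{p\to p}\le A_{n,p}$ for $n\ge2$ and $1<p<\infty$.
\end{proposition}

\begin{proof}
The matrix $J=U^{(1)}$ is skew and orthogonal, so $J^2=-I$ and $J$ makes $\mathbb R^{2n}$ into $\mathbb C^n$ with a Hermitian inner product whose real part is $\langle\cdot,\cdot\rangle$ and whose imaginary part is $\pm\langle J\cdot,\cdot\rangle$. Hence a unitary basis of $\mathbb C^n$ is a frame in $X$ with $d=n$. Fix one, $(\epsilon_1,\dots,\epsilon_n)$, and let $\mu$ be the law of $e=(u\epsilon_1,\dots,u\epsilon_n)$ with $u$ Haar distributed in $U(n)$. For fixed $\theta\in S^{n-1}$ the vector $E\theta=u\big(\sum\theta_i\epsilon_i\big)$ is uniform on $S^{2n-1}$, because $U(n)$ acts transitively on the sphere. So \eqref{eq:dom} holds with $K=1$, and Lemma~\ref{lem:transfer} applies.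
\end{proof}

The proof uses that the orthogonal matrices commuting with $U^{(1)}$ act transitively on the sphere. For a general H-type group the orthogonal matrices commuting with all $U^{(l)}$ need not do so.

\begin{example}\label{ex:T}
Write $\mathbb R^8=\mathbf Q\oplus\mathbf Q$, with $\mathbf Q$ the quaternions, and let $U^{(1)},U^{(2)},U^{(3)}$ be left multiplication by $i,j,k$ on the first summand and by $-i,-j,-k$ on the second. These matrices are skew, orthogonal and anticommuting. The matrix $T=U^{(1)}U^{(2)}U^{(3)}$ is $-I$ on the first summand and $+I$ on the second. An orthogonal matrix commuting with all $U^{(l)}$ commutes with $T$ and so preserves $x\mapsto\langle Tx,x\rangle$, which is not constant on $S^7$. Hence such matrices do not act transitively on $S^7$.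
\end{example}

Without transitivity the two requirements in \eqref{eq:twoprops} compete. We can choose $e_1$ uniformly and then $e_2,e_3,\dots$ one after another; then the first vector is uniform but $O(d)$-invariance has no reason to hold. Averaging this law over $O(d)$ restores invariance, but then $e_1$ is replaced by $E\theta$ with $\theta$ uniform, whose law we do not control. We shall instead construct an exactly invariant measure geometrically and show that, on most of the space, it nearly coincides with the sequential law.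

\section{The sequential law and its defect}\label{sec:P}

The H-type relations enter through the following fact.

\begin{lemma}\label{lem:orth}
For distinct $l,l'\in\{0,\dots,m\}$ the matrix $(U^{(l')})^TU^{(l)}$ is skew and orthogonal. Consequently, for a unit vector $e\in\mathbb R^N$, the vectors $U^{(0)}e,\dots,U^{(m)}e$ are orthonormal. In particular $m+1\le2n$.
\end{lemma}

\begin{proof}
Orthogonality of the matrix is clear. If $l'=0$ or $l=0$, it is $U^{(l)}$ or $(U^{(l')})^T$, respectively, which is skew. If $l,l'\ge1$, it equals $-U^{(l')}U^{(l)}$, and $(U^{(l')}U^{(l)})^T=U^{(l)}U^{(l')}=-U^{(l')}U^{(l)}$. For the second statement, each $U^{(l)}e$ is a unit vector and $\langle U^{(l)}e,U^{(l')}e\rangle=\langle(U^{(l')})^TU^{(l)}e,e\rangle=0$.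
\end{proof}

From here to the end of Section~\ref{sec:trunc} we assume $d\ge2$ and $N>(d-1)M$.

\paragraph{Definition of $P$.} Let $e_1$ be uniform on $S^{N-1}$. Given $e_1,\dots,e_{j-1}$, let
\[
W_{j-1}=\operatorname{span}\{U^{(l)}e_i:\ i<j,\ 0\le l\le m\}
\]
and let $e_j$ be uniform on the unit sphere of $W_{j-1}^\perp$. This is possible because $\dim W_{j-1}^\perp\ge N-(d-1)M\ge1$. (Concretely, take independent standard Gaussian vectors $\xi_1,\dots,\xi_d$ in $\mathbb R^N$ and let $e_j$ be the normalized orthogonal projection of $\xi_j$ to $W_{j-1}^\perp$. The projection is a Borel function of $e_1,\dots,e_{j-1}$, being $I-\lim_{\varepsilon\downarrow0}V(V^TV+\varepsilon I)^{-1}V^T$, where $V$ has the columns $U^{(l)}e_i$.) By construction and skewness, $e\in X$ almost surely. Let $P$ be the law of $e$ and $\mathbb E$ the expectation under $P$.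

\paragraph{The defect.} For $v=(v_1,\dots,v_j)\in(\mathbb R^N)^j$ let $V_j(v)$ be the matrix with the $jM$ columns $U^{(l)}v_i$, $i\le j$, $0\le l\le m$, and let $G_j(v)=V_j(v)^TV_j(v)$ be their Gram matrix; $G_0$ is empty and $\det G_0=1$. For $e\in X$ the matrix $G_d(e)$ would be the identity if all the vectors $U^{(l)}e_i$ were orthonormal. Isotropy gives only part of this.

\begin{lemma}\label{lem:defect}
With $\kappa$ defined as in Theorem~\ref{thm:comparison} and $\|\cdot\|_F$ the Frobenius norm,
\[
\mathbb E\big[\|G_d(e)-I\|_F^2\,\big|\,e_1\big]\le\kappa\quad\text{a.s.}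
\]
\end{lemma}

\begin{proof}
The entries of $G_d-I$ are $\langle U^{(l)}e_i,U^{(l')}e_j\rangle-\delta_{ij}\delta_{ll'}$. Those with $i=j$ vanish by Lemma~\ref{lem:orth}. For $i\ne j$ the entry vanishes if $l=l'$, since it equals $\langle e_i,e_j\rangle$, and if $l=0$ or $l'=0$, by isotropy and skewness. There remain $d(d-1)m(m-1)$ entries, with $i\ne j$ and distinct $l,l'\ge1$. By symmetry of $G_d$ let $i<j$. The entry is $\langle y,e_j\rangle$ with $y=(U^{(l')})^TU^{(l)}e_i$, a unit vector determined by $e_1,\dots,e_{j-1}$. Since $e_j$ is uniform on the unit sphere of $W_{j-1}^\perp$, the second moment of $\langle y,e_j\rangle$ conditional on $e_1,\dots,e_{j-1}$ is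
\[
\frac{|\mathrm{pr}_{W_{j-1}^\perp}y|^2}{\dim W_{j-1}^\perp}\le\frac1{N-(d-1)M}.
\]
Take the conditional expectation given $e_1$ and sum.
\end{proof}

So under $P$ the vectors $U^{(l)}e_i$ are typically almost orthonormal if $m^2d^2\ll n$. This need not hold at every point of $X$.

\begin{example}\label{ex:sing}
In Example~\ref{ex:T} take $e_1=(1,1)/\sqrt2$ and $e_2=(k,k)/\sqrt2$. Then $e_2$ is orthogonal to $e_1$ and to $U^{(1)}e_1=(i,-i)/\sqrt2$, $U^{(2)}e_1=(j,-j)/\sqrt2$, $U^{(3)}e_1=(k,-k)/\sqrt2$, so $(e_1,e_2)$ is an isotropic frame. But $U^{(2)}e_2=(jk,-jk)/\sqrt2=(i,-i)/\sqrt2=U^{(1)}e_1$, so $G_2(e_1,e_2)$ is singular.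

Now add two further summands $\mathbf Q$, on which $U^{(1)},U^{(2)},U^{(3)}$ act by left multiplication by $i,j,k$, so that $N=16$. Let $e_1$ be as before, with components $0$ in the new summands, and put
\[
e_2^t=\cos t\,\tfrac1{\sqrt2}(k,k,0,0)+\sin t\,(0,0,1,0),\qquad e_3=(0,0,0,1).
\]
For every $t$ the frame $(e_1,e_2^t,e_3)$ is isotropic. For $0<t<\frac\pi2$ the twelve vectors obtained from it by applying $U^{(0)},\dots,U^{(3)}$ are linearly independent, as one sees from their components in the fourth and then the third summand. Thus $G_3(e_1,e_2^t,e_3)$ is invertible for these $t$, while $\det G_2(e_1,e_2^t)\to0$ as $t\to0$.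
\end{example}

\section{The invariant weight}\label{sec:weight}

Let $\Omega_j\subset(\mathbb R^N)^j$ be the open set where $G_j$ is invertible, and $\Omega=\Omega_d$. Since $G_{j-1}$ is a principal submatrix of $G_j$, and principal submatrices of positive definite matrices are positive definite, $(v_1,\dots,v_j)\in\Omega_j$ implies $(v_1,\dots,v_{j-1})\in\Omega_{j-1}$. The group $O(d)$ acts on $(\mathbb R^N)^d$ by $(hv)_i=\sum_jh_{ij}v_j$, and
\begin{equation}\label{eq:Gtrans}
G_d(hv)=(h\otimes I)\,G_d(v)\,(h\otimes I)^T,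
\end{equation}
so $\Omega$ is invariant.

\begin{proposition}\label{prop:inv}
The measure on $\Omega$ given by
\[
d\nu(e)=\prod_{j=1}^d\det G_{j-1}(e_1,\dots,e_{j-1})^{-1/2}\,dP(e)
\]
is finite on compact sets and $O(d)$-invariant.
\end{proposition}

\paragraph{Where the weight comes from.} Lebesgue measure on a thin neighborhood of $X$ is $O(d)$-invariant if the neighborhood is, and we let its thickness tend to $0$. Choose the vectors one after another in such a neighborhood: $v_j$ must satisfy $|\langle U^{(l)}v_i,v_j\rangle|\lesssim\varepsilon$ for $i<j$ and all $l$. If there were two constraints $|\langle a,v\rangle|\le\varepsilon$, $|\langle b,v\rangle|\le\varepsilon$ with unit vectors $a,b$ at angle $\alpha$, they would cut out of the plane spanned by $a,b$ a parallelogram of area $4\varepsilon^2/\sin\alpha$, which is $4\varepsilon^2$ times $(\det\mathrm{Gram}(a,b))^{-1/2}$. In the same way, the volume available for $v_j$ is proportional to $\det G_{j-1}^{-1/2}$. This is the factor by which the geometric measure differs from $P$.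

Since $G_1(e_1)=I$ for unit vectors, the weight is $1$ for $d=2$: then $P$ itself is $O(2)$-invariant on $\Omega$. The weight first matters for $d=3$, the smallest $d$ admitted in Stein's theorem.

\begin{proof}[Proof of Proposition~\ref{prop:inv}]
On a compact subset of $\Omega$ the determinants are bounded below by a positive constant, so $\nu$ is finite there. For invariance it suffices, by uniqueness in the Riesz representation theorem, to show that $\nu(\Phi\circ h)=\nu(\Phi)$ for $\Phi\in C_c(\Omega)$, $h\in O(d)$, where $\nu(\Phi)=\int\Phi\,d\nu$.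

\emph{Step 1: invariant shells.} Let $F=(F_1,\dots,F_d)$ with
\[
F_j(v)=\Big(|v_j|^2-1,\ \big(\langle U^{(l)}v_i,v_j\rangle\big)_{i<j,\,0\le l\le m}\Big)\in\mathbb R^{1+(j-1)M},
\]
so that $X=\{F=0\}$ and $F_j$ depends only on $v_1,\dots,v_j$. Let $D$ be the total number of components. Write $c=(c_1,\dots,c_d)\in\mathbb R^D$, $c_j=(a_j,b_j)$ with $a_j\in\mathbb R$, $b_j\in\mathbb R^{(j-1)M}$, and
\[
\|c\|_*^2=\sum_j\big(a_j^2+2|b_j|^2\big).
\]
Consider the $d\times d$ matrices $C_0(v)=(\langle v_i,v_j\rangle-\delta_{ij})$ and $C_l(v)=(\langle U^{(l)}v_i,v_j\rangle)$, $1\le l\le m$. The first is symmetric, the others are skew, and the components of $F(v)$ are their independent entries. Hence $\|F(v)\|_*^2=\sum_{l=0}^m\|C_l(v)\|_F^2$. Since $C_l(hv)=hC_l(v)h^T$ for every $l$, $\|F(hv)\|_*=\|F(v)\|_*$. Let $k_\varepsilon$ be the indicator function of $\{\|c\|_*<\varepsilon\}$ divided by the volume of this set, and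
\[
\nu_\varepsilon(\Phi)=\int_{(\mathbb R^N)^d}\Phi(v)\,k_\varepsilon(F(v))\,dv .
\]
The map $v\mapsto hv$ preserves Lebesgue measure, so $\nu_\varepsilon(\Phi\circ h)=\nu_\varepsilon(\Phi)$. It remains to show that, for a constant $Z>0$,
\begin{equation}\label{eq:limit}
\lim_{\varepsilon\to0}\nu_\varepsilon(\Phi)=Z\,\nu(\Phi)\qquad(\Phi\in C_c(\Omega)).
\end{equation}

\emph{Step 2: one vector.} Fix $v'=(v_1,\dots,v_{j-1})\in\Omega_{j-1}$ and put $V=V_{j-1}(v')$, $G=G_{j-1}(v')$. Let $W=W(v')$ be the range of $V$, and let $q_j=N-(j-1)M=\dim W^\perp\ge1$. Let $d\omega$ be the surface measure on the unit sphere $S(W^\perp)$ (counting measure if $q_j=1$). Up to a null set write $v_j=w+s\omega$ with $w\in W$, $s>0$, $\omega\in S(W^\perp)$; then $dv_j=s^{q_j-1}\,dw\,ds\,d\omega$. Let $F_j(v',v_j)=(a,b)$. Then $b=V^Tw$. If $Y$ has an orthonormal basis of $W$ as columns and $V=YR$, $w=Yu$, then $b=R^Tu$ and $G=R^TR$, so $|\det R|=(\det G)^{1/2}$ and $db=(\det G)^{1/2}dw$. The inverse is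
\[
w(b)=VG^{-1}b,\qquad |w(b)|^2=b^TG^{-1}b .
\]
Further $a=|w|^2+s^2-1$, so $s^2=1+a-|w(b)|^2$, and $da=2s\,ds$ for fixed $w$. Therefore, for $\Psi$ bounded, Borel and compactly supported on $\mathbb R^N$ and $k$ bounded, Borel and compactly supported on $\mathbb R^{1+(j-1)M}$,
\begin{equation}\label{eq:onevector}
\begin{aligned}
&\int\Psi(v_j)\,k(F_j(v',v_j))\,dv_j\\
&\qquad=\int_{1+a>|w(b)|^2}k(a,b)\Big[\tfrac12\,s^{q_j-2}(\det G)^{-1/2}\int_{S(W^\perp)}\Psi(w(b)+s\omega)\,d\omega\Big]da\,db .
\end{aligned}
\end{equation}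
(For $j=1$: $W=\{0\}$, there is no $b$, and $\det G=1$.)

\emph{Step 3: iteration.} We integrate out $v_d,v_{d-1},\dots,v_1$ in turn by \eqref{eq:onevector}, keeping the values $c_j$ of $F_j$ as parameters, and show that the result depends continuously on $c$ near $0$.

Let $Q_d=\operatorname{supp}\Phi$ and, for $2\le j\le d$, let $Q_{j-1}$ be the projection of $Q_j$ to the first $j-1$ vectors. It is a compact subset of $\Omega_{j-1}$. Choose compact neighborhoods $Q'_{j-1}\subset\Omega_{j-1}$ of $Q_{j-1}$, and let $\lambda>0$ be a common lower bound for the eigenvalues of $G_{j-1}$ on $Q'_{j-1}$, $2\le j\le d$. Choose $\varepsilon_0>0$ with $\varepsilon_0+\varepsilon_0^2/\lambda\le\frac12$. For $v'\in Q_{j-1}'$ and $|c_j|\le\varepsilon_0$ we have $|w(b_j)|^2\le\varepsilon_0^2/\lambda$, hence $\frac12\le s^2\le\frac32$, where $s^2=1+a_j-|w(b_j)|^2$. For $j=1$ this holds as well.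

Put $\Phi_d=\Phi$. For $j=d,\dots,1$ and $|c_i|\le\varepsilon_0$ $(i\ge j)$ let
\begin{equation}\label{eq:iter}
\begin{aligned}
&\Phi_{j-1}(v';c_j,\dots,c_d)\\
&\qquad=\tfrac12\,s^{q_j-2}\det G_{j-1}(v')^{-1/2}\int_{S(W(v')^\perp)}\Phi_j\big(v',w(b_j)+s\omega;\,c_{j+1},\dots,c_d\big)\,d\omega
\end{aligned}
\end{equation}
for $v'\in Q'_{j-1}$, and $\Phi_{j-1}=0$ for $v'\in\Omega_{j-1}\setminus Q'_{j-1}$; for $j=1$ there is no $v'$. We claim that $\Phi_j$ is continuous on $\Omega_j\times\{|c_i|\le\varepsilon_0,\ i>j\}$ and vanishes for $v\notin Q_j$ (if $j\ge1$). This is clear for $j=d$. Suppose it holds for $\Phi_j$. As $Q_j$ is a compact subset of the open set $\Omega_j$, the extension of $\Phi_j$ by $0$ to all $v\in(\mathbb R^N)^j$ is continuous; this is how $\Phi_j$ is understood in \eqref{eq:iter}. If $v'\in Q_{j-1}'\setminus Q_{j-1}$, the integrand is $0$. So $\Phi_{j-1}$ vanishes off $Q_{j-1}$. Since $Q'_{j-1}$ is a neighborhood of $Q_{j-1}$, it remains to see that the right side of \eqref{eq:iter} is continuous on $Q'_{j-1}$. With $V=V_{j-1}(v')$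 and $G=G_{j-1}(v')$, the vector $w(b_j)=VG^{-1}b_j$ and the numbers $s$, $\det G$ are continuous in $(v',c_j)$. The projection $I-VG^{-1}V^T$ onto $W(v')^\perp$ is continuous in $v'$. Projecting a fixed orthonormal basis of $W(v_0')^\perp$ and applying Gram--Schmidt gives isometries $\beta(v'):\mathbb R^{q_j}\to W(v')^\perp$ depending continuously on $v'$ near $v'_0$. The integral is
\[
\int_{S^{q_j-1}}\Phi_j(v',w(b_j)+s\beta(v')\omega;c_{j+1},\dots,c_d)\,d\omega,
\]
which is continuous because $\Phi_j$ is uniformly continuous on compact sets. This proves the claim.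

Let $\varepsilon$ be so small that $\|c\|_*<\varepsilon$ implies $|c_j|\le\varepsilon_0$ for all $j$. For fixed $v'=(v_1,\dots,v_{d-1})\in Q_{d-1}$ apply \eqref{eq:onevector} to the integral in $v_d$; where $k_\varepsilon\ne0$ we have $|c_d|\le\varepsilon_0$, so the condition $1+a_d>|w(b_d)|^2$ holds automatically and the bracket is $\Phi_{d-1}(v';c_d)$. For $v'\notin Q_{d-1}$ both $\Phi(v',\cdot)$ and $\Phi_{d-1}(v';\cdot)$ are $0$. Hence
\[
\nu_\varepsilon(\Phi)=\int\!\!\int k_\varepsilon\big(F_1(v_1),\dots,F_{d-1}(v_1,\dots,v_{d-1}),c_d\big)\,\Phi_{d-1}(v_1,\dots,v_{d-1};c_d)\,dc_d\,dv_1\cdots dv_{d-1}.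
\]
The integrand is bounded with compact support, so we may interchange the order of integration. For fixed $c_d$ and $(v_1,\dots,v_{d-2})\in Q_{d-2}$ we apply \eqref{eq:onevector} in the same way to the integral in $v_{d-1}$, with $\Psi=\Phi_{d-1}(v_1,\dots,v_{d-2},\cdot\,;c_d)$, and so on. After $d$ steps,
\[
\nu_\varepsilon(\Phi)=\int k_\varepsilon(c)\,\Phi_0(c)\,dc ,
\]
and $\Phi_0$ is continuous near $0$. Hence $\nu_\varepsilon(\Phi)\to\Phi_0(0)$.

\emph{Step 4: identification of the limit.} For $c=0$ we have $w=0$ and $s=1$ in \eqref{eq:iter}, so $v_j=\omega$ is integrated over $S(W(v')^\perp)$. This is $|S^{q_j-1}|$ times the expectation over $e_j$ given $(e_1,\dots,e_{j-1})=v'\in\Omega_{j-1}$ in the definition of $P$. If $(e_1,\dots,e_{j-1})\notin\Omega_{j-1}$ for some $j$, then $e\notin\Omega$ and $\Phi(e)=0$. Thus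
\[
\Phi_0(0)=Z\,\mathbb E\Big[\Phi(e)\prod_{j=1}^d\det G_{j-1}(e_1,\dots,e_{j-1})^{-1/2}\Big]=Z\,\nu(\Phi),\qquad Z=\prod_{j=1}^d\tfrac12|S^{q_j-1}|,
\]
where the integrand is $0$ for $e\notin\Omega$ and $|S^0|=2$. This is \eqref{eq:limit}.
\end{proof}

\section{Truncation and the proof of Theorem~\ref{thm:comparison}}\label{sec:trunc}

The measure $\nu$ is invariant, and on $X$ its density with respect to $P$ is close to $1$ where $G_d$ is close to $I$. By Example~\ref{ex:sing} the density can be unbounded on $X\cap\Omega$, so we restrict $\nu$ to a neighborhood of $\{G_d=I\}$. The restriction must keep the invariance. We therefore measure the distance of $G_d$ from $I$ in the Frobenius norm, which is unchanged under the conjugations in \eqref{eq:Gtrans}.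

\begin{proof}[Proof of Theorem~\ref{thm:comparison}]
\emph{The case $\kappa>0$.} Let $\eta=\kappa^{1/4}\le\frac12$ and
\[
B=\{v\in(\mathbb R^N)^d:\ \|G_d(v)-I\|_F<\eta\}.
\]
By \eqref{eq:Gtrans}, $B$ is $O(d)$-invariant. On its closure the eigenvalues of $G_d$ are at least $\frac12$ and the diagonal entries give $|v_i|^2\le\frac32$. So $B$ has compact closure in $\Omega$, and $\nu(B)<\infty$.

Let $e\in B\cap X$. Each $G_{j-1}$ is a principal submatrix of $G_d$ with unit diagonal. The eigenvalues $\lambda$ of $G_{j-1}-I$ thus satisfy $\sum\lambda=0$, $\sum\lambda^2\le\eta^2$ and $|\lambda|\le\frac12$. By the inequality between geometric and arithmetic means, $\det G_{j-1}\le1$. Since $\log(1+t)\ge t-t^2$ for $|t|\le\frac12$, $\det G_{j-1}\ge e^{-\eta^2}$. Hence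
\begin{equation}\label{eq:compare}
P|_B\le\nu|_B\le e^{d\eta^2/2}P|_B=e^{d\sqrt\kappa/2}P|_B .
\end{equation}
By Lemma~\ref{lem:defect} and Chebyshev's inequality,
\[
P(B^c\,|\,e_1)\le\kappa/\eta^2=\sqrt\kappa\le\tfrac14\quad\text{a.s.}
\]
In particular $\nu(B)\ge P(B)\ge\frac34$, and $\mu=\nu|_B/\nu(B)$ is a probability measure. It is carried by $X$, because $P$ is, and it is $O(d)$-invariant by Proposition~\ref{prop:inv}. For continuous $g\ge0$ on $S^{N-1}$, \eqref{eq:compare} and $\nu(B)\le e^{d\sqrt\kappa/2}$ give
\[
\int g(e_1)\,d\mu\ \ge\ e^{-d\sqrt\kappa/2}\,\mathbb E\big[g(e_1)\,P(B\,|\,e_1)\big]\ \ge\ e^{-d\sqrt\kappa/2}(1-\sqrt\kappa)\int g\,d\bar\sigma_N=K^{-1}\int g\,d\bar\sigma_N .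
\]

\emph{The case $\kappa=0$.} By Lemma~\ref{lem:defect}, $G_d(e)=I$ for $P$-almost every $e$. So $P(\Omega)=1$, the weight is $1$ $P$-almost everywhere, and $\nu=P$. Thus $\mu=P$ is $O(d)$-invariant and its first vector is uniform.

In both cases \eqref{eq:twoprops} holds with $K=e^{d\sqrt\kappa/2}/(1-\sqrt\kappa)$. As explained before \eqref{eq:twoprops}, this gives \eqref{eq:dom}, and Lemma~\ref{lem:transfer} yields $\|S_{\mathbb H}\|_{p\to p}\le KA_{d,p}$. Finally $\sqrt\kappa\le\frac14$ gives $K\le\frac43e^{d/8}$.
\end{proof}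

It was essential that the bound on $P(B^c\,|\,e_1)$ holds for almost every $e_1$, and not only on average: the truncation must not remove too much near any point of the sphere.

\section{The size of the center and the proof of Theorem~\ref{thm:main}}\label{sec:main}

For fixed $d$, Theorem~\ref{thm:comparison} requires $m^2$ to be small compared with $n$. This is automatic for large $n$, because products of anticommuting matrices give exponentially many (in $m$) linearly independent matrices of size $2n$.

\begin{lemma}\label{lem:log}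
$m\le2\log_2(2n)+1$.
\end{lemma}

\begin{proof}
Let $k=\lfloor m/2\rfloor$. For $I\subset\{1,\dots,2k\}$ let $U_I$ be the ordered product of the $U^{(i)}$, $i\in I$. Moving $U^{(j)}$ across $U_I$ produces the sign $(-1)^{|I|}$ if $j\notin I$ and $(-1)^{|I|-1}$ if $j\in I$. So for $I\ne\emptyset$ some $U^{(j)}$ with $j\le2k$ anticommutes with $U_I$: take $j\in I$ if $|I|$ is even and $j\notin I$ if $|I|$ is odd; in the latter case $j$ exists because $|I|\ne2k$. Conjugating by $U^{(j)}$ gives $\operatorname{tr}U_I=-\operatorname{tr}U_I$, so $\operatorname{tr}U_I=0$. Since $(U^{(i)})^2=-I$, we have $U_I^TU_J=\pm U_{I\triangle J}$. Hence the $4^k$ matrices $U_I$ are nonzero and mutually orthogonal for the inner product $(S,T)\mapsto\operatorname{tr}(S^TT)$ on the space of real $2n\times2n$ matrices. Therefore $4^k\le(2n)^2$, that is, $k\le\log_2(2n)$, and $m\le2k+1$.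
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $1<p<2$ and $d=\lfloor p'\rfloor+1$. Then $d\ge3$ and $d>p'$, so $A_{d,p}<\infty$ by Stein's theorem. Put $L=L(n)=2\log_2(2n)+1\ge3$, so $m\le L$ by Lemma~\ref{lem:log}. If $2n\ge17d^2L^2$ then, since $(d-1)(L+1)\le d^2L^2$,
\[
2n-(d-1)(m+1)\ \ge\ 17d^2L^2-(d-1)(L+1)\ \ge\ 16d^2L^2\ \ge\ 16\,d(d-1)\,m(m-1),
\]
and the left side is positive, so the hypotheses of Theorem~\ref{thm:comparison} hold. Since $2n/L(n)^2\to\infty$, there is $n_0=n_0(p)$ with $2n\ge17d^2L(n)^2$ for all $n\ge n_0$. Hence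
\begin{equation}\label{eq:largen}
\|S_{\mathbb H(2n,m)}\|_{p\to p}\le C(p):=\tfrac43e^{d/8}A_{d,p}
\end{equation}
for all $n\ge n_0(p)$ and all H-type groups $\mathbb H(2n,m)$. Let $l(p)=3n_0$. If $n+m\ge l(p)$, then $m\le2n-1$ from Lemma~\ref{lem:orth} gives $3n>n+m\ge3n_0$, so $n>n_0$ and \eqref{eq:largen} applies.
\end{proof}

The hypothesis $p<2$ serves only to guarantee $d=\lfloor p'\rfloor+1\ge3$; for $p\ge2$ the same argument works with $d=3$.

\section{The exact range: proof of Theorem~\ref{thm:range}}\label{sec:range}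

\paragraph{Unboundedness for $2n\le p'$.} This condition says $p\le N/(N-1)$, or $(N-1)(p-1)\le1$. We test $S_{\mathbb H}$ on truncations of a function of $x$ that is in $L^p$ near $0$ but not integrable over spheres through $0$. Let
\[
f(s)=\frac{s^{1-N}}{\log(1/s)}\qquad(0<s\le\tfrac12),
\]
and let $\chi$ be continuous with $0\le\chi\le1$, supported in $\{|x|\le\frac12,|\varrho|\le2\}$ and equal to $1$ on $\{|x|\le\frac14,|\varrho|\le1\}$. Put $f_k=\min(f(|x|),k)\,\chi$, understood as $k\chi$ at $x=0$ and as $0$ for $|x|\ge\frac12$; it is continuous. Since $(N-1)(p-1)\le1$ and $p>1$,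
\[
\int_0^{1/2}s^{N-1}f(s)^p\,ds=\int_0^{1/2}\frac{s^{-(N-1)(p-1)}}{\log(1/s)^p}\,ds<\infty ,
\]
so $\sup_k\|f_k\|_p<\infty$.

Let $1\le|x|\le2$, $|\varrho|\le\frac12$ and $r=|x|$. If $|x+r\theta|\le\frac14$, then, since $\langle U^{(l)}x,x\rangle=0$ for $l\ge1$ and by Bessel's inequality for the orthonormal vectors $U^{(l)}x/|x|$ (Lemma~\ref{lem:orth}),
\[
\tfrac12|\langle Ux,r\theta\rangle|=\tfrac12|\langle Ux,x+r\theta\rangle|\le\tfrac12|x||x+r\theta|\le\tfrac14 .
\]
So $\chi=1$ at $(x,\varrho)\cdot(r\theta,0)$, and
\[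
S_{\mathbb H}f_k(x,\varrho)\ge\int_{|x+r\theta|\le1/4}\min\big(f(|x+r\theta|),k\big)\,d\bar\sigma_N(\theta).
\]
Let $\alpha\in[0,\pi]$ be the angle between $\theta$ and $-x$, and $u=|x+r\theta|=2r\sin(\alpha/2)$. The image of $\bar\sigma_N$ under $\theta\mapsto\alpha$ is a constant multiple of $\sin^{N-2}\alpha\,d\alpha$. For $0<u\le\frac14$ we have $\sin(\alpha/2)\le\frac18$, so $\sin\alpha=\frac ur\cos(\alpha/2)\ge\frac u4$ and $du=r\cos(\alpha/2)\,d\alpha\le2\,d\alpha$. By monotone convergence, the last integral tends as $k\to\infty$ to a quantity that is, for some $c>0$ depending on $N$, at least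
\[
c\int_0^{1/4}f(u)u^{N-2}\,du=c\int_0^{1/4}\frac{du}{u\log(1/u)}=\infty .
\]
By Fatou's lemma $\|S_{\mathbb H}f_k\|_p\to\infty$, so $\|S_{\mathbb H}\|_{p\to p}=\infty$.

\paragraph{Uniform bound for $2n>p'$.} Here $p'>2$, so $n\ge2$. Groups with $n\ge n_0(p)$ are covered by \eqref{eq:largen}. For $n<n_0$ we use the theorem of M\"uller and Seeger \cite{MS}: for every H-type group $\mathbb H(2n,m)$ with $n\ge2$, $S_{\mathbb H}$ is bounded on $L^p$ if $p>2n/(2n-1)$, that is, $2n>p'$. It remains to see that only finitely many norms occur. There are finitely many pairs $(n,m)$ with $n<n_0$, because $m\le2n-1$. Fix $(n,m)$. The matrices $U^{(i)}$ satisfy $(U^{(i)})^2=-I$. So they define an orthogonal representation on $\mathbb R^{2n}$ of the group generated by a central involution $-1$ and $\gamma_1,\dots,\gamma_m$ with relations $\gamma_i^2=-1$ and $\gamma_i\gamma_j=-\gamma_j\gamma_i$ $(i\ne j)$, where $-1$ acts as $-I$. This group is finite, since every element is $\pm$ an ordered product of distinct $\gamma_i$; hence it has finitely many equivalence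 classes of real representations of dimension $2n$. Equivalent orthogonal representations are orthogonally equivalent: if $\Lambda$ is an invertible intertwiner from the first to the second, then $\Lambda^T\Lambda$ commutes with the first, and the orthogonal matrix $\Lambda(\Lambda^T\Lambda)^{-1/2}$ is an intertwiner. Finally, if $U'^{(i)}=OU^{(i)}O^T$ with $O\in O(2n)$, then $\langle U'Ox,Ox'\rangle=\langle Ux,x'\rangle$. So $(x,\varrho)\mapsto(Ox,\varrho)$ is a measure-preserving isomorphism that commutes with the dilations and preserves the horizontal sphere, and the two norms agree.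

\paragraph{The optimal $l$.} By the Hurwitz--Radon theorem, $m\ge1$ matrices as in the definition of $\mathbb H(2n,m)$ exist if and only if $m\le\rho(2n)-1$, and $\rho(2n)\ge2$. So the largest value of $n+m$ among groups with $2n\le p'$ is $l_*(p)-1$; there are such groups because $p'>2$. If $n+m\ge l_*(p)$, then $2n>p'$ and the uniform bound holds. For any integer $l<l_*(p)$ there is a group with $n+m=l_*(p)-1\ge l$ and $\|S_{\mathbb H}\|_{p\to p}=\infty$. This completes the proof of Theorem~\ref{thm:range}. \qed

\section{The asymptotic constant: proof of Theorem~\ref{thm:asymp}}\label{sec:asymp}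

Monotonicity of $(A_{d,p})$ is Lemma~\ref{lem:mono}, and Stein's theorem for any $d\ge3$ with $d>p'$ shows that $A_p<\infty$.

\paragraph{Lower bound.} Let $\varphi\in C_c(\mathbb R^{2n})$. Let $\chi\in C_c(\mathbb R^m)$ with $0\le\chi\le1$ and $\chi=1$ on the closed unit ball $B_1$, and put $\psi_R(x,\varrho)=\varphi(x)\chi(\varrho/R)$. Let $S^T$ denote suprema restricted to $r\le T$. If $|x|\le T$ and $r\le T$, then $|\frac r2\langle Ux,\theta\rangle|\le T^2/2$ by Lemma~\ref{lem:orth} and Bessel's inequality. So for $R>T^2/2$, $|x|\le T$ and $|\varrho|\le R-T^2/2$, only points where $\chi(\cdot/R)=1$ are involved, and $S^T_{\mathbb H}\psi_R(x,\varrho)=S^T_{\mathbb R^{2n}}\varphi(x)$. Therefore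
\[
|B_1|\,(R-T^2/2)^m\int_{|x|\le T}(S^T_{\mathbb R^{2n}}\varphi)^p\,dx\le\|S_{\mathbb H}\|_{p\to p}^p\,R^m\|\chi\|_p^p\|\varphi\|_p^p .
\]
Divide by $R^m$, let $R\to\infty$, then $T\to\infty$, and then let $\chi$ decrease to the indicator function of $B_1$. This gives $\|S_{\mathbb R^{2n}}\varphi\|_p\le\|S_{\mathbb H}\|_{p\to p}\|\varphi\|_p$, that is, $\|S_{\mathbb H}\|_{p\to p}\ge A_{2n,p}$. By monotonicity $A_{2n,p}\ge A_p$.

\paragraph{Upper bound.} Fix $d\ge3$ with $d>p'$. By Lemma~\ref{lem:log}, $2n>(d-1)(m+1)$ for large $n$, and $\kappa\to0$ as $n\to\infty$, uniformly in $m$; hence $K\to1$. By Theorem~\ref{thm:comparison} the limit superior, as $n\to\infty$, of the supremum of $\|S_{\mathbb H(2n,m)}\|_{p\to p}$ over all H-type groups with this $n$ is at most $A_{d,p}$. Now let $d\to\infty$. Together with the lower bound this gives the uniform convergence to $A_p$.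

\paragraph{Heisenberg groups.} The lower bound was just proved, and the upper bound is Proposition~\ref{prop:heis}. It is also the case $m=1$, $d=n$ of Theorem~\ref{thm:comparison}, in which $\kappa=0$ and $2n>2(d-1)$. \qed

\begin{thebibliography}{9}
\bibitem{Li} Hong-Quan Li, \emph{Centered Hardy-Littlewood maximal function on hyperbolic spaces, $p>1$}, arXiv:1304.3261 (2013).
\bibitem{MS} D. M\"uller and A. Seeger, \emph{Singular spherical maximal operators on a class of two step nilpotent Lie groups}, Israel J. Math. \textbf{141} (2004).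
\bibitem{Stein} E. M. Stein, \emph{Maximal functions I: spherical means}, PNAS \textbf{73} (1976).
\end{thebibliography}

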